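# Ribbons with equal stable Grothendieck polynomials

## 1. Ribbons, set-valued tableaux, and the series $G_{\lambda/\mu}$

We begin with the objects, each with a small example, and pose the question once they are in place.

**Skew shapes.** For partitions $\mu\subseteq\lambda$, the skew shape $\lambda/\mu$ is identified with its Young diagram: the boxes of $\lambda$ not in $\mu$, drawn in English notation (rows go down, left-justified before removing $\mu$), considered up to translation. Its number of boxes is $|\lambda/\mu|$.

*Example.* $(2,2)/(1)$ has three boxes: one in the top row, two in the bottom row, and the top box sits above the right-hand bottom box.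

**Ribbons.** A ribbon is a connected skew shape that contains no $2\times2$ square. *Example.* $(2,1)$ and $(2,2)/(1)$ are ribbons; $(2,2)$ is not.

**Compositions of ribbons.** We encode a ribbon by the composition $\alpha=(\alpha_1,\dots,\alpha_k)$ of its row lengths, read from the **bottom row to the top row**. The shape can be rebuilt from it: the leftmost box of row $i+1$ lies directly above the rightmost box of row $i$. We use the same letter for the ribbon and for the composition, and write $|\alpha|=\alpha_1+\dots+\alpha_k$ and $\ell(\alpha)=k$. *Example.* $(1,2)$ is the shape $(2,1)$, with one box below and two above; $(2,1)$ is the shape $(2,2)/(1)$.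

**Rotation.** $\alpha^*$ is the ribbon obtained from $\alpha$ by rotating by $180^\circ$. On compositions this reverses the order of the parts: $(1,2)^*=(2,1)$.

**Partial sums.** If $|\gamma|=n$, let $S(\gamma)\subseteq[1,n-1]$ be the set of proper partial sums $\gamma_1,\ \gamma_1+\gamma_2,\dots$ (the total $n$ is left out). The map $\gamma\mapsto S(\gamma)$ is a bijection from compositions of $n$ to subsets of $[1,n-1]$, and $S(\gamma^*)=n-S(\gamma)=\{n-c: c\in S(\gamma)\}$. *Example.* $S((1,2,1,3,2))=\{1,3,4,7\}$ with $n=9$, and $S((2,3,1,2,1))=\{2,5,6,8\}$.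

**Set-valued tableaux.** A set-valued tableau $T$ of shape $\lambda/\mu$ assigns to each box $b$ a nonempty finite set $T(b)$ of positive integers such that

- if $c$ is immediately to the right of $b$ in the same row, then $\max T(b)\le\min T(c)$;
- if $c$ is immediately below $b$ in the same column, then $\max T(b)<\min T(c)$.

Put $|T|=\sum_b|T(b)|$ and $x^T=\prod_b\prod_{i\in T(b)}x_i$. *Example.* On the shape $(2,1)$, put $\{1,2\}$ in the corner, $\{2,5\}$ to its right, $\{3\}$ below it. The conditions are $2\le2$ and $2<3$. Here $|T|=5$ and $x^T=x_1x_2^2x_3x_5$.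

**The stable Grothendieck polynomial.**
$$G_{\lambda/\mu}=\sum_T(-1)^{|T|-|\lambda/\mu|}x^T,$$
the sum over all set-valued tableaux of shape $\lambda/\mu$. We recall that it is a symmetric power series in $x_1,x_2,\dots$. (For ribbons, symmetry also drops out of Theorem 8 below, whose proof does not use it.) We write $G_{\lambda/\mu}(x_1,\dots,x_N)$ for the series with $x_i=0$ for $i>N$, that is, the sum over tableaux with all entries at most $N$. Write $[\,\cdot\,]_d$ for the homogeneous component of degree $d$. The lowest component of $G_{\lambda/\mu}$ comes from the tableaux whose sets are all singletons, so it is the skew Schur function $s_{\lambda/\mu}$, in degree $|\lambda/\mu|$.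

*Example.* One box: in variables $x_1,\dots,x_N$, $G_{(1)}$ is the signed sum over nonempty subsets of $[1,N]$, so $G_{(1)}=1-\prod_i(1-x_i)=e_1-e_2+e_3-\cdots$.

*Example.* The ribbon $(1,2)$ in two variables: the corner must be $\{1\}$, the box below it $\{2\}$, and the box to its right is $\{1\}$, $\{2\}$ or $\{1,2\}$. So
$$G_{(1,2)}(x_1,x_2)=x_1^2x_2+x_1x_2^2-x_1^2x_2^2 .$$

We can now ask: **when do two ribbons have the same $G$?** One coincidence is forced. Rotate a set-valued tableau of shape $\alpha$ with entries at most $N$ by $180^\circ$ and replace every entry $i$ by $N+1-i$. Positions and order are both reversed, so both conditions are preserved, and this is a bijection onto the set-valued tableaux of shape $\alpha^*$ with entries at most $N$. Thus $G_{\alpha^*}(x_1,\dots,x_N)=G_\alpha(x_N,\dots,x_1)$, which equals $G_\alpha(x_1,\dots,x_N)$ by symmetry. This holds for every $N$, so $G_{\alpha^*}=G_\alpha$.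

The problem, taken from Ethan Alwaise, Shuli Chen, Alexander Clifton, Rebecca Patrias, Rohil Prasad, Madeline Shinners, Albert Zheng, "Coincidences among skew dual stable Grothendieck polynomials", arXiv:1609.06171 (2016), is to prove or disprove that there are no other coincidences. The statement is true.

**Theorem 1.** For ribbons $\alpha,\beta$: $G_\alpha=G_\beta$ if and only if $\beta=\alpha$ or $\beta=\alpha^*$.

**Theorem 2.** Let $\alpha$ be a ribbon with $n\ge1$ boxes, $D$ any nonempty skew shape, and $N\ge n+1$. If $G_D(x_1,\dots,x_N)$ and $G_\alpha(x_1,\dots,x_N)$ agree in all degrees $\le n+1$, then $D=\alpha$ or $D=\alpha^*$. The bound $n+1$ is optimal: degrees $\le n$ do not suffice.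

**Corollary 3.** The number of distinct power series $G_\alpha$, for ribbons $\alpha$ with $n$ boxes, is $\tfrac12\bigl(2^{n-1}+2^{\lfloor n/2\rfloor}\bigr)$.

## 2. The lowest degree: ribbon Schur functions, and where they fail

Let $r_\gamma$ denote the Schur function of the ribbon $\gamma$. Since $[G_\alpha]_{|\alpha|}=r_\alpha\neq0$, an equality $G_\alpha=G_\beta$ forces $|\alpha|=|\beta|$ and $r_\alpha=r_\beta$. The sensible first attempt is to hope that $r_\alpha$ already determines $\alpha$ up to reversal.

**MacMahon's formula.** A *coarsening* of $\gamma$ is a composition obtained by adding up blocks of adjacent parts; equivalently, a composition $\gamma'$ of the same size with $S(\gamma')\subseteq S(\gamma)$. For example, the coarsenings of $(1,2)$ are $(1,2)$ and $(3)$. Then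
$$r_\gamma=\sum_{\gamma'}(-1)^{\ell(\gamma)-\ell(\gamma')}\prod_ih_{\gamma'_i}\qquad(\gamma'\text{ running over the coarsenings of }\gamma).\tag{1}$$
To recall why: $\prod_ih_{\gamma_i}$ counts independent weakly increasing fillings of the rows. At the junction of rows $i$ and $i+1$, either the first entry of row $i+1$ is smaller than the last entry of row $i$ (the column condition of the ribbon), or it is at least as large, and then the two rows join into one weakly increasing row. Hence $\prod_i h_{\gamma_i}=\sum_{\gamma'}r_{\gamma'}$ over coarsenings, and inclusion–exclusion over subsets of $S(\gamma)$ gives (1).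

**Small sizes.** For $n=2$: $r_{(2)}=h_2$ and $r_{(1,1)}=h_1^2-h_2$. For $n=3$: $r_{(3)}=h_3$, $r_{(1,2)}=r_{(2,1)}=h_1h_2-h_3$, $r_{(1,1,1)}=h_1^3-2h_1h_2+h_3$. In these sizes the only coincidence is reversal. To see what happens in general we quote a published classification, which needs one operation.

**The product $\circ$.** For compositions $\sigma,\tau$ let $\cdot$ be concatenation and let $\odot$ be near-concatenation, in which the last part of the first composition and the first part of the second are added. With $s=\ell(\sigma)$, put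
$$\sigma\circ\tau=\tau^{\odot\sigma_1}\cdot\tau^{\odot\sigma_2}\cdots\tau^{\odot\sigma_s}.$$

*Example.* $(1,2)\circ(1,2)=(1,2)\cdot\bigl((1,2)\odot(1,2)\bigr)=(1,2)\cdot(1,3,2)=(1,2,1,3,2)$, and $(2,1)\circ(1,2)=(1,3,2)\cdot(1,2)=(1,3,2,1,2)$.

In words: lay down $|\sigma|$ copies of $\tau$ in a row, and cut between copies number $x$ and $x+1$ exactly when $x\in S(\sigma)$. So with $m=|\tau|$ and $1\le x<|\sigma|m$,
$$x\in S(\sigma\circ\tau)\iff\begin{cases}(x\bmod m)\in S(\tau),&m\nmid x,\\ x/m\in S(\sigma),&m\mid x.\end{cases}\tag{2}$$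
For $(1,2)\circ(1,2)$: residue $1$ modulo $3$ gives $1,4,7$, and the multiple $3$ is added, so the set is $\{1,3,4,7\}$, as it should be. Three facts follow from (2).

- *$\circ$ is associative.* Let $|\rho|=m$, $|\tau|=t$. For both $(\sigma\circ\tau)\circ\rho$ and $\sigma\circ(\tau\circ\rho)$, membership of $x$ is decided by: $x\bmod m\in S(\rho)$ if $m\nmid x$; $(x/m)\bmod t\in S(\tau)$ if $m\mid x$ but $tm\nmid x$; $x/(tm)\in S(\sigma)$ if $tm\mid x$.
- *$(\sigma\circ\tau)^*=\sigma^*\circ\tau^*$.* Replace $x$ by $|\sigma|m-x$ in (2): this sends a nonzero residue $x\bmod m$ to $m-(x\bmod m)$, and $x/m$ to $|\sigma|-x/m$.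
- *Cancellation: given the sizes of the factors, the product determines the factors.* For two factors, read $S(\tau)$ off $S(\sigma\circ\tau)\cap[1,m-1]$ and $S(\sigma)$ off the multiples of $m$. For more factors, peel them off one at a time.

**Theorem 4** (Billera–Thomas–van Willigenburg, *Decomposable compositions, symmetric quasisymmetric functions and equality of ribbon Schur functions*, Adv. Math. 204 (2006), Thm 4.1). $r_\alpha=r_\beta$ if and only if there are factorizations $\alpha=\alpha^{(1)}\circ\cdots\circ\alpha^{(r)}$ and $\beta=\beta^{(1)}\circ\cdots\circ\beta^{(r)}$ with $\beta^{(i)}\in\{\alpha^{(i)},(\alpha^{(i)})^*\}$ for all $i$.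

We use Theorem 4 as a quoted input. (Superscripts in parentheses denote factors; plain subscripts always denote parts.)

**Where the first attempt stops.** If at most one factor of $\alpha$ is not a palindrome, reversing factors only produces $\alpha$ or $\alpha^*$. A non-palindrome has size at least $3$, so two non-palindromic factors force $n\ge9$. Thus for $n\le8$ the lowest degree settles the question. At $n=9$ it fails: let
$$\alpha=(1,2,1,3,2)=(1,2)\circ(1,2),\qquad\beta=(1,3,2,1,2)=(2,1)\circ(1,2).\tag{3}$$
Then $\alpha^*=(2,3,1,2,1)$, so $\beta\ne\alpha,\alpha^*$. But $r_\alpha=r_\beta$, as we can check directly from (1). Here $S(\alpha)=\{1,3,4,7\}$, $S(\beta)=\{1,4,6,7\}$, and for both compositions the coarsenings, with parts sorted, are: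

- one part: $9$; five parts: $11223$;
- two parts: $18,\ 27,\ 36,\ 45$;
- three parts: $126,\ 126,\ 135,\ 135,\ 234,\ 234$;
- four parts: $1125,\ 1224,\ 1233,\ 1233$.

So the lowest degree cannot separate these two. We must look at the next degree, $n+1$, and for that we need a formula for $G_\alpha$.

## 3. Expanding $G_\alpha$ in ribbon Schur functions

Work in $x_1,\dots,x_N$ and put $p=\prod_{i=1}^N(1-x_i)$. We write $[P]$ for $1$ if the statement $P$ holds and $0$ otherwise. The plan: cut a ribbon into its long rows and its vertical runs of single boxes, compute the signed sum of each piece, and observe that the pieces fit together as they do for ordinary semistandard fillings of longer ribbons.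

**Lemma 5 (rows).** For $r\ge0$, $\displaystyle G_{(r)}(y_1,\dots,y_M)=\prod_{j=1}^M(1-y_j)\sum_{m\ge r}h_m(y_1,\dots,y_M)$.

*Proof.* Induction on $r$. For $r=0$ the left side is $1$, and $\sum_{m\ge0}h_m=\prod_j(1-y_j)^{-1}$. Let $r\ge1$, and let $u$ be the minimum of the last box. The other elements of the last box form an arbitrary subset of $[u+1,M]$, with signed sum $\prod_{j>u}(1-y_j)$. The other $r-1$ boxes form an arbitrary set-valued row with entries in $[1,u]$. Using the induction hypothesis in the variables $y_1,\dots,y_u$,
$$G_{(r)}=\sum_uy_u\prod_{j>u}(1-y_j)\,G_{(r-1)}(y_1,\dots,y_u)=\prod_j(1-y_j)\sum_{m\ge r-1}\ \sum_uy_uh_m(y_1,\dots,y_u).$$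
Sorting the monomials of $h_{m+1}$ by their largest index $u$ gives $\sum_uy_uh_m(y_1,\dots,y_u)=h_{m+1}(y_1,\dots,y_M)$. $\square$

**Lemma 6 (columns).** For $l\ge1$, $\displaystyle G_{(1^l)}(y)=\sum_{j\ge0}(-1)^j\binom{l+j-1}{j}e_{l+j}(y)$.

*Proof.* In a set-valued column every element of a box is smaller than every element of the box below. So the column is a set of some size $l+j$, cut into $l$ consecutive nonempty blocks. There are $\binom{l+j-1}{l-1}=\binom{l+j-1}{j}$ ways to cut, each with sign $(-1)^j$. $\square$

A long row touches its neighbors only through the maximum of its first box and the minimum of its last box. So we need the row sum with these two numbers fixed.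

**Lemma 7 (rows with fixed ends).** Let $r\ge2$ and $1\le v,u\le N$. Let $W_r(v,u)$ be the signed sum, with sign $(-1)^{|T|-r}$, of the set-valued rows of length $r$ with $\max(\text{first box})=v$ and $\min(\text{last box})=u$. Then
$$W_r(v,u)=p\sum_{a\ge r}\ \sum_{v=w_1\le w_2\le\cdots\le w_a=u}x_{w_1}\cdots x_{w_a}.$$

*Proof.* Since $r\ge2$, the first and last boxes are different, so both sides vanish unless $v\le u$. Let $v\le u$. The rest of the first box is an arbitrary subset of $[1,v-1]$, the rest of the last box is an arbitrary subset of $[u+1,N]$, and the middle $r-2$ boxes form an arbitrary set-valued row with entries in $[v,u]$. By Lemma 5 in the variables $x_v,\dots,x_u$,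
$$W_r(v,u)=x_vx_u\prod_{j<v}(1-x_j)\prod_{j>u}(1-x_j)\,G_{(r-2)}(x_v,\dots,x_u)=p\,x_vx_u\sum_{m\ge r-2}h_m(x_v,\dots,x_u).$$
With $a=m+2$, the term $x_vx_uh_m(x_v,\dots,x_u)$ is the sum over chains $v=w_1\le\cdots\le w_a=u$. $\square$

The point of Lemma 7 is this: apart from the factor $p$, which does not depend on $v$ and $u$, a set-valued row with fixed ends looks like the sum of all ordinary rows of length at least $r$ with the same ends.

**Theorem 8.** Let $\alpha$ have $q$ parts that are $\ge2$ (call them *big*), and let its maximal runs of $1$'s have lengths $l_1,\dots,l_t$. Then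
$$G_\alpha=p^{\,q}\sum_{a,\,j}\ \prod_{s=1}^t(-1)^{j_s}\binom{l_s+j_s-1}{j_s}\ r_{\alpha[a;j]},$$
where the sum is over integers $a_i\ge\alpha_i$ (one for each big part) and $j_1,\dots,j_t\ge0$, and $\alpha[a;j]$ is obtained from $\alpha$ by replacing each big part $\alpha_i$ by $a_i$ and the $s$-th run by $l_s+j_s$ ones.

*Proof.* **Step 1: cut the tableau into pieces.** The only condition linking rows $i$ and $i+1$ is
$$\max(\text{first box of row }i+1)<\min(\text{last box of row }i).$$
For every big row $i$ fix $v_i=\max(\text{first box})$ and $u_i=\min(\text{last box})$. A run of $l$ ones is a column of $l$ boxes, and the links inside the run say that it is a set-valued column. The link to the big row below it, if there is one with $\min(\text{last box})=u$, says that the bottom box of the run has all its elements below $u$, and then so do all boxes above it. The link to the big row above, if there is one with $\max(\text{first box})=v$, says that the top box has all its elements above $v$, and then so do all boxes below it. So the signed sum over set-valued tableaux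 with fixed $(v_i,u_i)$ is the product of

- $W_{\alpha_i}(v_i,u_i)$ for each big row $i$;
- $[v_{i+1}<u_i]$ for each pair of adjacent big rows $i,i+1$;
- for each run of $l$ ones, $G_{(1^l)}$ in the variables $x_c$ with $v<c<u$, where $v$ belongs to the next big row above (no lower bound if there is none) and $u$ to the previous big row below (no upper bound if there is none).

**Step 2: do the same for ordinary semistandard fillings.** The ribbon $\alpha[a;j]$ has the same pattern of big rows and runs as $\alpha$. For semistandard fillings of it, with $v_i,u_i$ the first and last entries of the big rows, the same cutting gives the same factors $[v_{i+1}<u_i]$. The factor of big row $i$ is $\sum_{v_i=w_1\le\cdots\le w_{a_i}=u_i}x_{w_1}\cdots x_{w_{a_i}}$, and the factor of run $s$ is $e_{l_s+j_s}$ in the same variables as in Step 1.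

**Step 3: compare.** By Lemma 7 the big-row factor of Step 1 is $p$ times the sum over $a_i\ge\alpha_i$ of the factor of Step 2. By Lemma 6 the run factor of Step 1 is the sum over $j_s\ge0$ of $(-1)^{j_s}\binom{l_s+j_s-1}{j_s}$ times the factor of Step 2. Multiply out and sum over all $(v_i,u_i)$. In each degree only finitely many $(a,j)$ contribute, so the rearrangement is legitimate. $\square$

*Check.* Let $\alpha=(1,2)$ and $N=2$. Terms with $j\ge1$ contain a column of three boxes and vanish in two variables. In $r_{(1,a)}$ the corner is $1$ and the box below it is $2$, so $r_{(1,a)}=x_1x_2h_{a-1}(x_1,x_2)$. The theorem gives $p\,x_1x_2\sum_{m\ge1}h_m=x_1x_2(1-p)=x_1x_2(x_1+x_2-x_1x_2)$, as found in Section 1.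

**The component of degree $n+1$.** Let $n=|\alpha|$. Since $p^q=1-qh_1+\cdots$, Theorem 8 gives $[G_\alpha]_n=r_\alpha$. In degree $n+1$ we may raise one $a_i$ by $1$, or raise one $j_s$ to $1$ with coefficient $-\binom{l_s}{1}=-l_s$, or take $-qh_1$ from $p^q$. The coefficient $l_s$ can be spread over the $l_s$ indices $i$ in the run, which all give the same composition. Hence
$$[G_\alpha]_{n+1}=\sum_{i:\,\alpha_i\ge2}r_{\alpha+e_i}-\sum_{i:\,\alpha_i=1}r_{\mathrm{ins}_i\alpha}-q\,h_1r_\alpha,\tag{4}$$
where $\alpha+e_i$ is $\alpha$ with the $i$-th part increased by $1$, and $\mathrm{ins}_i\alpha$ is $\alpha$ with the part $\alpha_i=1$ replaced by two parts $1,1$. For example, $[G_{(1,2)}]_4=r_{(1,3)}-r_{(1,1,2)}-h_1r_{(1,2)}$.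

## 4. The $h$-quadratic part in degrees $n$ and $n+1$

From now on $N\ge n+1$. Then $h_1,\dots,h_{n+1}$ are algebraically independent, so a polynomial in them has a well-defined **$h$-degree**: each $h_i$ counts $1$. We speak of the $h$-linear and $h$-quadratic parts. *Example.* $e_2=h_1^2-h_2$ has $h$-linear part $-h_2$ and $h$-quadratic part $h_1^2$.

By (1), coarsenings of $\gamma$ with one part and with two parts give:
$$r_\gamma\ \text{ has $h$-linear part }(-1)^{\ell(\gamma)-1}h_{|\gamma|}\ \text{ and $h$-quadratic part }(-1)^{\ell(\gamma)}\sum_{c\in S(\gamma)}h_ch_{|\gamma|-c}.\tag{5}$$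

Why look there? The quadratic part of $r_\alpha$ records only the positions of the partial sums, up to the symmetry $c\leftrightarrow n-c$. In (4), each partial sum $A_j$ stays in place when the ribbon is lengthened to the right of it and moves to $A_j+1$ when it is lengthened to the left of it. So $A_j$ will be counted $k-j$ times at its old place and $j$ times at the shifted place: the next degree sees the *rank* $j$ of each partial sum. Reversing an outer $\circ$-factor, as in (3), leaves many partial sums where they are but changes their ranks.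

**Notation.** Let $k=\ell(\alpha)$, $A_j=\alpha_1+\cdots+\alpha_j$ (so $A_0=0$, $A_k=n$), $S=S(\alpha)=\{A_1<\cdots<A_{k-1}\}$, $\bar S(\sigma)=S(\sigma)\cup\{0,n\}$, and $N_\sigma(a)=|S(\sigma)\cap[1,a]|$. So $N_\alpha(A_j)=j$ for $1\le j\le k-1$. For $0\le a\le n$ put
$$\mu_\alpha(a)=\sum_\sigma[a\in S(\sigma)],\quad\nu_\alpha(a)=\sum_\sigma[a\in S(\sigma)]\,N_\sigma(a),\quad\kappa_\alpha(a)=\sum_\sigma[a-1\in\bar S(\sigma)]\,[a\in\bar S(\sigma)],$$
where $\sigma$ runs over the two labels $\alpha,\alpha^*$, counted twice if $\alpha=\alpha^*$. *Example.* For $\alpha=(1,2,1,3,2)$, with $S(\alpha)=\{1,3,4,7\}$ and $S(\alpha^*)=\{2,5,6,8\}$, we get $\mu_\alpha(4)=1$, $\nu_\alpha(4)=3$, and $\kappa_\alpha(4)=1$ because $3,4\in\bar S(\alpha)$ while $3\notin\bar S(\alpha^*)$.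

**Proposition 9.** Let $N\ge n+1$. The components $[G_\alpha]_n$ and $[G_\alpha]_{n+1}$ in $x_1,\dots,x_N$ determine $k$, $q$, the function $\mu_\alpha$ on $[1,n-1]$ (and $\mu_\alpha(n)=0$), and, for each $1\le a\le n$, the number
$$I_\alpha(a)=k\mu_\alpha(a)-\nu_\alpha(a)+\nu_\alpha(a-1)+\kappa_\alpha(a).$$

*Proof.* **Step 1: read $k$, $q$, $\mu_\alpha$ off degree $n$.** By (1), the part of $r_\alpha$ of highest $h$-degree is $h_{\alpha_1}\cdots h_{\alpha_k}$. This gives $k$ and the multiset of parts, hence $q$. By (5) the $h$-quadratic part is $(-1)^k\sum_{c\in S}h_ch_{n-c}$. For $c\ne n-c$ the coefficient of $h_ch_{n-c}$ is, up to the known sign, $[c\in S]+[n-c\in S]$; for $c=n-c$ it is $[c\in S]$, and we double it. Since $n-c\in S$ is equivalent to $c\in S(\alpha^*)$, we know $\mu_\alpha(c)$ for all $1\le c\le n-1$.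

**Step 2: compute the quadratic part in degree $n+1$.** Increasing the $i$-th part shifts exactly the partial sums $A_j$ with $j\ge i$, and inserting an extra $1$ after the part $\alpha_i=1$ adds the new partial sum $A_i$:
$$S(\alpha+e_i)=\{A_j:1\le j<i\}\cup\{A_j+1:i\le j\le k-1\},$$
$$S(\mathrm{ins}_i\alpha)=\{A_j:1\le j<i\}\cup\{A_i\}\cup\{A_j+1:i\le j\le k-1\}.$$
(For $i=k$ the second set contains $A_k=n$, which is a proper partial sum because the size is now $n+1$.) The lengths are $k$ and $k+1$. By (5), $r_{\alpha+e_i}$ contributes with sign $(-1)^k$, $-r_{\mathrm{ins}_i\alpha}$ with sign $-(-1)^{k+1}=(-1)^k$, and the $h$-quadratic part of $-qh_1r_\alpha$ is $-qh_1\cdot(-1)^{k-1}h_n=(-1)^kq\,h_1h_n$.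

In the sum over all $i\in[1,k]$, big or not, a fixed $A_j$ with $1\le j\le k-1$ stays in place for the $k-j$ indices $i>j$ and is shifted for the $j$ indices $i\le j$. So the $h$-quadratic part of $(-1)^k[G_\alpha]_{n+1}$ is
$$\sum_{j=1}^{k-1}\Bigl((k-j)\,h_{A_j}h_{n+1-A_j}+j\,h_{A_j+1}h_{n-A_j}\Bigr)+\sum_{i:\,\alpha_i=1}h_{A_i}h_{n+1-A_i}+q\,h_1h_n.\tag{6}$$

**Step 3: rewrite the coefficients by position.** Since $q$ is known, we can subtract $q\,h_1h_n$. What remains is $\sum_{a=1}^nc_\alpha(a)\,h_ah_{n+1-a}$ with
$$c_\alpha(a)=[a\in S]\,(k-N_\alpha(a))+[a-1\in S]\,N_\alpha(a-1)+[a-1\in\bar S]\,[a\in\bar S].\tag{7}$$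
The last term is right because $\alpha_i=1$ and $A_i=a$ for some $i$ means $a-1=A_{i-1}$ and $a=A_i$, that is, $a-1$ and $a$ both lie in $\bar S$. Therefore $c_\alpha(a)+c_\alpha(n+1-a)$ is known for every $1\le a\le n$: if $a\ne n+1-a$ it is the coefficient of $h_ah_{n+1-a}$, and if $a=n+1-a$ it is twice that coefficient.

**Step 4: identify $c_\alpha(n+1-a)$ with $c_{\alpha^*}(a)$.** If $c=A_j\in S$, then $n-c$ is the $(k-j)$-th smallest element of $S(\alpha^*)=\{n-A_{k-1}<\cdots<n-A_1\}$, so
$$N_{\alpha^*}(n-c)=k-j=k-N_\alpha(c).$$
Use this with $c=n+1-a$ in the first term of $c_\alpha(n+1-a)$ and with $c=n-a$ in the second: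
$$c_\alpha(n+1-a)=[a-1\in S(\alpha^*)]\,N_{\alpha^*}(a-1)+[a\in S(\alpha^*)]\,(k-N_{\alpha^*}(a))+[a-1\in\bar S(\alpha^*)]\,[a\in\bar S(\alpha^*)].$$
The right side is $c_{\alpha^*}(a)$. Adding (7) for $\alpha$ and for $\alpha^*$ gives $c_\alpha(a)+c_{\alpha^*}(a)=I_\alpha(a)$. $\square$

*Check.* For $\alpha=(1,2)$: $n=3$, $k=2$, $q=1$, $S=\{1\}$, $\bar S=\{0,1,3\}$, so $c_\alpha(1)=1+1=2$, $c_\alpha(2)=1$, $c_\alpha(3)=0$. The quadratic part should be $2h_1h_3+h_2^2+h_1h_3=3h_1h_3+h_2^2$. Directly from (4) and (5): $r_{(1,3)}$ gives $h_1h_3$, $-r_{(1,1,2)}$ gives $h_1h_3+h_2^2$, and $-h_1r_{(1,2)}=-h_1(h_1h_2-h_3)$ gives $h_1h_3$. The sums agree.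

**The pair (3) in degree 10.** Here $n=9$, $k=5$, $q=3$ for both. From (7), with $S(\alpha)=\{1,3,4,7\}$ and $S(\beta)=\{1,4,6,7\}$:

| $a$ | 1 | 2 | 3 | 4 | 5 | 6 | 7 | 8 | 9 |
|---|---|---|---|---|---|---|---|---|---|
| $c_\alpha(a)$ | 5 | 1 | 3 | 5 | 3 | 0 | 1 | 4 | 0 |
| $c_\beta(a)$ | 5 | 1 | 0 | 3 | 2 | 2 | 5 | 4 | 0 |

For instance $c_\alpha(4)=(5-3)+2+1$. Without the common term $3h_1h_9$, the $h$-quadratic parts of $-[G_\alpha]_{10}$ and $-[G_\beta]_{10}$ are
$$5h_1h_9+5h_2h_8+4h_3h_7+5h_4h_6+3h_5^2\quad\text{and}\quad5h_1h_9+5h_2h_8+5h_3h_7+5h_4h_6+2h_5^2.$$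
They differ by $h_5^2-h_3h_7$, so $G_\alpha\ne G_\beta$. The degree $n+1$ separates the pair that degree $n$ could not. Look at where this shows: $I_\alpha(5)=6$ but $I_\beta(5)=4$. The position $5$ lies just after $3$, the first multiple of $|(1,2)|=3$ at which $S(\alpha)$ and $S(\beta)$ disagree. The general proof looks in exactly this window.

## 5. Reversing one factor shifts ranks: proof of Theorem 1

**Proposition 10.** Let $\alpha,\beta$ be ribbons with $n$ boxes and $N\ge n+1$. If $[G_\alpha]_d=[G_\beta]_d$ in $x_1,\dots,x_N$ for $d=n$ and $d=n+1$, then $\beta\in\{\alpha,\alpha^*\}$.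

*Proof.* Suppose that $\beta\ne\alpha,\alpha^*$. We look for a contradiction.

**Step 1: turn the hypothesis into one difference equation.** Write $\Delta f=f_\alpha-f_\beta$. By Proposition 9, $k$, $\mu$ and $I$ agree for $\alpha$ and $\beta$, so the terms $k\mu$ cancel in $\Delta I(a)=0$:
$$\Delta\nu(a)-\Delta\nu(a-1)=\Delta\kappa(a)\qquad(1\le a\le n).\tag{8}$$
Replacing $\beta$ by $\beta^*$ changes neither $\nu_\beta$ nor $\kappa_\beta$, and $G_{\beta^*}=G_\beta$, so we are free to do so.

**Step 2: use Theorem 4 to put the pair in a normal form.** In degree $n$ we have $r_\alpha=r_\beta$ in $N\ge n$ variables, hence as symmetric functions. Theorem 4 gives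
$$\alpha=\alpha^{(1)}\circ\cdots\circ\alpha^{(r)},\qquad\beta=\beta^{(1)}\circ\cdots\circ\beta^{(r)},\qquad\beta^{(i)}\in\{\alpha^{(i)},(\alpha^{(i)})^*\}.$$
Let $d$ be the largest index with $\alpha^{(d)}\ne(\alpha^{(d)})^*$; it exists, since otherwise $\beta=\alpha$. Since $\beta^*=(\beta^{(1)})^*\circ\cdots\circ(\beta^{(r)})^*$, we may replace $\beta$ by $\beta^*$ if necessary and assume $\beta^{(d)}=\alpha^{(d)}$. For $i>d$ the factor $\alpha^{(i)}$ is a palindrome, so $\beta^{(i)}=\alpha^{(i)}$ for all $i\ge d$. As $\beta\ne\alpha$, there is a largest $f<d$ with $\beta^{(f)}\ne\alpha^{(f)}$. Put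
$$\varepsilon=\alpha^{(f)},\qquad\delta=\alpha^{(f+1)}\circ\cdots\circ\alpha^{(r)},\qquad m=|\delta|.$$
Then $\beta^{(f)}=\varepsilon^*\ne\varepsilon$, and $\delta$ is also the product of the last $r-f$ factors of $\beta$. So for some $\gamma,\gamma'$ (omitted if $f=1$),
$$\alpha=\gamma\circ\varepsilon\circ\delta,\qquad\beta=\gamma'\circ\varepsilon^*\circ\delta,\qquad\alpha^*=\gamma^*\circ\varepsilon^*\circ\delta^*,\qquad\beta^*=\gamma'^*\circ\varepsilon\circ\delta^*.$$
Note that $\delta$ contains the non-palindromic factor $\alpha^{(d)}$. The contradiction will come from showing $\delta=\delta^*$. In Steps 3–5 we may assume $m\ge2$, since $\delta=\delta^*$ is clear for $m=1$.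

**Step 3: find the first place where $\alpha$ and $\beta$ disagree.** Let $j$ be the smallest element of the symmetric difference of $S(\varepsilon)$ and $S(\varepsilon^*)$, so $1\le j\le|\varepsilon|-1$. By (2) and associativity:

- For $1\le i\le j$ we have $i<|\varepsilon|$, so $im\in S(\alpha)\iff i\in S(\varepsilon)\iff im\in S(\beta^*)$, and $im\in S(\beta)\iff i\in S(\varepsilon^*)\iff im\in S(\alpha^*)$.
- For $0\le i\le j$ and $1\le s\le m-1$, the number $im+s$ lies in $S(\alpha)$, and likewise in $S(\beta)$, if and only if $s\in S(\delta)$. It lies in $S(\alpha^*)$, and likewise in $S(\beta^*)$, if and only if $s\in S(\delta^*)$.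

For $i<j$ the sets $S(\varepsilon)$ and $S(\varepsilon^*)$ agree at $i$. So, restricted to $[1,jm+s]$ with $1\le s\le m-1$, the sets $S(\alpha)$ and $S(\beta)$ differ only at $jm$, and the same holds for $S(\alpha^*)$ and $S(\beta^*)$. Here $jm+s\le(|\varepsilon|-1)m+m-1\le n-1$.

**Step 4: compute $\Delta\nu$ and $\Delta\kappa$ just after $jm$.** Put
$$\theta=[j\in S(\varepsilon)]-[j\in S(\varepsilon^*)]=\pm1,\qquad\chi(s)=[s\in S(\delta)]-[s\in S(\delta^*)].$$
By Step 3, for $1\le s\le m-1$,
$$N_\alpha(jm+s)-N_\beta(jm+s)=\theta,\qquad N_{\alpha^*}(jm+s)-N_{\beta^*}(jm+s)=-\theta.$$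
All partial sums of $\alpha$ in the window $(jm,(j+1)m)$ are partial sums of $\beta$ as well, with rank changed by $\theta$; for $\alpha^*$ and $\beta^*$ the change is the opposite one. Since $jm+s$ belongs to $S(\alpha)$ and $S(\beta)$ exactly when $s\in S(\delta)$, and to $S(\alpha^*)$ and $S(\beta^*)$ exactly when $s\in S(\delta^*)$,
$$\Delta\nu(jm+s)=\theta\,[s\in S(\delta)]-\theta\,[s\in S(\delta^*)]=\theta\,\chi(s).$$
For $2\le s\le m-1$, both $jm+s-1$ and $jm+s$ lie in $(jm,(j+1)m)\subset[1,n-1]$. There $\bar S$ is the same as $S$, $S(\alpha)$ agrees with $S(\beta)$, and $S(\alpha^*)$ agrees with $S(\beta^*)$. So $\Delta\kappa(jm+s)=0$.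

**Step 5: conclude that $\delta=\delta^*$.** Equation (8) at $a=jm+s$ reads $\theta\chi(s)-\theta\chi(s-1)=0$ for $2\le s\le m-1$. So $\chi$ is constant on $[1,m-1]$. On the other hand $S(\delta^*)=m-S(\delta)$ gives $\chi(m-s)=-\chi(s)$. A constant equal to its own negative is $0$. Hence $\chi\equiv0$, so $S(\delta)=S(\delta^*)$ and $\delta=\delta^*$.

**Step 6: contradict the choice of $d$.** We have
$$\alpha^{(f+1)}\circ\cdots\circ\alpha^{(r)}=\delta=\delta^*=(\alpha^{(f+1)})^*\circ\cdots\circ(\alpha^{(r)})^*,$$
with factors of the same sizes. By cancellation $\alpha^{(i)}=(\alpha^{(i)})^*$ for all $i>f$. But $d>f$ and $\alpha^{(d)}\ne(\alpha^{(d)})^*$. $\square$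

*The pair (3) again.* There $\varepsilon=\delta=(1,2)$, $m=3$, $j=1$, $\theta=1$, $\chi(1)=1$, $\chi(2)=-1$. So $\Delta\nu(4)=1$, $\Delta\nu(5)=-1$, while $\Delta\kappa(5)=0$, and (8) fails at $a=5$. This matches $I_\alpha(5)-I_\beta(5)=6-4=2$.

**Proof of Theorem 1.** If $\beta\in\{\alpha,\alpha^*\}$, then $G_\beta=G_\alpha$ by Section 1. Conversely let $G_\alpha=G_\beta$. The lowest-degree components $r_\alpha,r_\beta$ are nonzero, of degrees $|\alpha|,|\beta|$, and equal, so $|\alpha|=|\beta|=n$. Restrict to $N=n+1$ variables and apply Proposition 10. $\square$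

## 6. Arbitrary skew shapes against a ribbon: proof of Theorem 2

Let $D$ be a nonempty skew shape such that $G_D$ and $G_\alpha$ agree in degrees $\le n+1$ in $N\ge n+1$ variables. We show that $D$ is a ribbon with $n$ boxes and then apply Proposition 10.

**A filling we use twice.** In a skew shape the tops of the nonempty columns weakly rise as we go to the right. Hence filling each column by $1,2,3,\dots$ from its top gives a semistandard tableau: columns increase strictly, and moving one step to the right in a row does not decrease the distance from the top of the column. So $s_D\neq0$ as soon as the number of variables is at least the largest column height.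

**Step 1: the size of $D$.** The lowest-degree component of $G_D$ is $s_D$, in degree $|D|$. If $|D|<n$, the columns of $D$ have at most $N$ boxes, so $s_D(x_1,\dots,x_N)\ne0$, while $[G_\alpha]_{|D|}=0$: a contradiction. If $|D|>n$, then $[G_D]_n=0$, while $[G_\alpha]_n=r_\alpha\ne0$: a contradiction. So $|D|=n$ and $s_D=r_\alpha$. Since $N\ge n$, this is an identity of symmetric functions.

**Step 2: a count relating rows, columns, components and squares.** Let $R$ and $C$ be the numbers of nonempty rows and columns of $D$, $\mathsf c$ the number of its connected components, and $F$ the number of its $2\times2$ squares. We claim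
$$n-C=F+R-\mathsf c.\tag{9}$$
List the nonempty rows from top to bottom, and let $o_i$ be the number of vertically adjacent pairs of boxes between the $i$-th and the $(i+1)$-st, for $1\le i\le R-1$. Columns are contiguous, so a column with $b$ boxes contains $b-1$ vertically adjacent pairs, and $\sum_io_i=n-C$. Rows are contiguous, so the overlap of two adjacent rows is an interval of columns, and $F=\sum_i\max(o_i-1,0)$. Each row is connected and touches only its neighbors, so the components are obtained by cutting where $o_i=0$, and $\mathsf c-1=\#\{i:o_i=0\}$. Therefore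
$$n-C=\sum_io_i=F+\#\{i:o_i\ge1\}=F+(R-1)-(\mathsf c-1)=F+R-\mathsf c.$$
*Example.* For $D=(2,2)$: $n-C=4-2=2$ and $F+R-\mathsf c=1+2-1=2$.

**Step 3: $C$ and $R$ are determined by $s_D$.** The degree of $s_D$ in $x_1$ is $C$. It is at most $C$, because a semistandard tableau has at most one $1$ in each column. It is attained by the filling above, which has a $1$ at the top of every column, and no cancellation occurs because $s_D$ has nonnegative coefficients. Apply the same to $\omega s_D=s_{D^t}$, where $\omega$ is the standard involution and $D^t$ is the transpose: the degree of $s_{D^t}$ in $x_1$ is $R$. So $s_D=r_\alpha$ implies that $D$ and $\alpha$ have the same $C$ and the same $R$. By (9), $F-\mathsf c=n-C-R$ is the same for both. For the ribbon $\alpha$ it is $0-1$. So $F-\mathsf c=-1$ for $D$.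

**Step 4: $D$ is connected.** If $D$ were disconnected, $s_D$ would be a product of two symmetric functions of positive degree. Written as a polynomial in $h_1,h_2,\dots$, it would have no $h$-linear term. But $r_\alpha$ has the term $\pm h_n$ by (5). So $\mathsf c=1$, hence $F=0$, and $D$ is a ribbon.

**Step 5: conclusion.** $D$ is a ribbon with $n$ boxes and $[G_D]_d=[G_\alpha]_d$ for $d=n,n+1$. By Proposition 10, $D\in\{\alpha,\alpha^*\}$.

**Optimality of $n+1$.** For the pair (3), with $n=9$, we have $r_\alpha=r_\beta$, so $G_\alpha$ and $G_\beta$ agree in all degrees $\le9$, although $\beta\notin\{\alpha,\alpha^*\}$. They differ in degree $10$, as computed in Section 4. So degrees $\le n$ do not suffice. This completes the proof of Theorem 2. $\square$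

## 7. Counting the distinct series $G_\alpha$

**Proof of Corollary 3.** There are $2^{n-1}$ compositions of $n$, one for each subset $S(\gamma)$ of $[1,n-1]$. A composition is a palindrome when $S(\gamma)$ is stable under $c\mapsto n-c$. This involution has $\lfloor n/2\rfloor$ orbits on $[1,n-1]$, so there are $2^{\lfloor n/2\rfloor}$ palindromes. By Theorem 1 the fibers of $\alpha\mapsto G_\alpha$ on ribbons with $n$ boxes are exactly the reversal classes: one element for a palindrome, two otherwise. Their number is
$$2^{\lfloor n/2\rfloor}+\tfrac12\bigl(2^{n-1}-2^{\lfloor n/2\rfloor}\bigr)=\tfrac12\bigl(2^{n-1}+2^{\lfloor n/2\rfloor}\bigr).\ \square$$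
For $n=3$ this is $\tfrac12(4+2)=3$: the classes of $(3)$, of $(1,2)$ and $(2,1)$, and of $(1,1,1)$, as in Section 2.
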